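\title{A multiplicity in the de Rham cohomology of the Suzuki curves}

\begin{abstract}
For $m\ge 1$ let $D_m$ be the mod $2$ Dieudonn\'e module of the Jacobian of the Suzuki curve $\mathcal S_m$, equivalently its first de Rham cohomology over $\bar{\mathbb F}_2$ with the operators $F$ and $V$. We prove a conjecture of Malmskog, Pries and Weir: the module $\mathbb E/\mathbb E(V^{2m+1}+F^{2m+1})$ occurs in $D_m$ with multiplicity exactly $4^m$. The zeta function of $\mathcal S_m$ forces $F^{2m+1}=V^{2m+1}$ on an $\mathbb F_2$-form of $D_m$. This turns the multiplicity into the rank of the $2m$-th iterate of the Cartier operator on holomorphic differentials, and we compute the image of that iterate by an induction over binary digits.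
\end{abstract}

\section{The question and the answer}

\subsection{The question}
For an integer $m\ge1$ put
\[
q_0=2^m,\qquad n=2m+1,\qquad q=2^{n}=2q_0^2 .
\]
The Suzuki curve $\mathcal S_m$ is the smooth projective connected curve over $\mathbb F_2$ with affine equation
\begin{equation}\label{eq:curve}
z^q+z=y^{q_0}(y^q+y).
\end{equation}
It has genus $g_m=q_0(q-1)$ (we rederive this in Lemma~\ref{lem:infinity}), its automorphism group over $\bar{\mathbb F}_2$ is the Suzuki group $\mathrm{Sz}(q)$, and it is supersingular, so its Jacobian has $2$-rank $0$. We ask for a finer invariant, the structure of the group scheme $\mathrm{Jac}(\mathcal S_m)[2]$.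

Let $k=\bar{\mathbb F}_2$ and let $\sigma$ be the Frobenius $\lambda\mapsto\lambda^2$ of $k$. Let $\mathbb E$ be the non-commutative ring generated over $k$ by $F$ and $V$ with the relations
\[
F\lambda=\lambda^2F,\qquad \lambda V=V\lambda^2\quad(\lambda\in k),\qquad FV=VF=0 .
\]
Dieudonn\'e theory describes $\mathrm{Jac}(\mathcal S_m)[2]$ over $k$ by an $\mathbb E$-module $D_m$ of dimension $2g_m$ over $k$. It is isomorphic to $H^1_{\rm dR}(\mathcal S_m\times_{\mathbb F_2} k)$ with its actions of $F$ and $V$. By the Krull--Schmidt theorem a decomposition of a finite-dimensional $\mathbb E$-module $D$ into indecomposable modules is unique up to isomorphism and order of the summands, so one can ask which summands occur and how often. The multiplicity of an indecomposable module $M$ in $D$ is the number of summands isomorphic to $M$.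

The module that concerns us is
\[
M_n=\mathbb E/\mathbb E(V^n+F^n).
\]
It has $k$-basis $1,F,\dots,F^n,V,\dots,V^{n-1}$: two chains start at the generator, one along $F$ and one along $V$, and after $n$ steps their ends are glued. Malmskog, Pries and Weir \cite{MPW} conjectured that $M_{2m+1}$ has multiplicity $4^m$ in $D_m$ for every $m\ge 1$.

The exponent $2m+1$ is natural. The $q$-Frobenius and the $q$-Verschiebung act on $H^1_{\rm dR}(\mathcal S_m/\mathbb F_2)$ as the $n$-th powers of $F$ and $V$, and the zeta function of $\mathcal S_m$ forces these two powers to coincide (Lemma~\ref{lem:count}). So a summand in which the two chains meet after exactly $n$ steps can be expected. The number $4^m$ can be guessed from $m=1$, where a short computation (Section~\ref{sec:m1}) produces the four differentials $dy,\ y^2dy,\ h_1^2dy,\ h_2^2dy$ with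
\begin{equation}\label{eq:h}
h_1=z^{2q_0}+y^{2q_0+1},\qquad h_2=z^2+yh_1 .
\end{equation}
For general $m$ it turns out that one of the four functions $1,y,h_1,h_2$ can be chosen independently for each of $m$ binary digits.

\subsection{The results}

\begin{theorem}\label{thm:main}
For every $m\ge1$, a decomposition of $D_m$ into indecomposable $\mathbb E$-modules has exactly $4^m$ summands isomorphic to $\mathbb E/\mathbb E(V^{2m+1}+F^{2m+1})$.
\end{theorem}

\begin{theorem}\label{thm:fine}
Let $m\ge 1$ and $n=2m+1$.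
\begin{enumerate}
\item[(a)] Let $B_m$ be the $k$-span of the $4^m$ functions $\prod_{i=0}^{m-1}w_i^{2^i}$ with $w_i\in\{1,y,h_1,h_2\}$. These functions are linearly independent, and
\[
V^nD_m=F^nD_m=\{\varphi^2\,dy:\varphi\in B_m\}\subset H^0(\Omega^1).
\]
Moreover $V^{n+1}D_m=F^{n+1}D_m=0$. The Cartier operator on $H^0(\mathcal S_m/\mathbb F_2,\Omega^1)$ is nilpotent; its largest Jordan blocks have size exactly $2m+1$, and there are exactly $4^m$ of these.
\item[(b)] Already over $\mathbb F_2$ there is an isomorphism of $\mathbb F_2[F,V]$-modules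
\[
H^1_{\rm dR}(\mathcal S_m/\mathbb F_2)\cong A^{4^m}\perp N_0,\qquad A=\mathbb F_2[F,V]/(FV,\,F^n+V^n),
\]
orthogonal for the cup product, where $A\otimes k\cong M_n$ and $F^nN_0=V^nN_0=0$. Consequently every indecomposable summand of $D_m$ that is not isomorphic to $M_n$ is killed by both $F^{2m+1}$ and $V^{2m+1}$.
\end{enumerate}
\end{theorem}

The first step of the proof works for any prime $p$. For general $p$, the ring $\mathbb E$ is defined over $\bar{\mathbb F}_p$ by the same relations with $\lambda^2$ replaced by $\lambda^p$, and $M_n=\mathbb E/\mathbb E(V^n+F^n)$ as before.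

\begin{theorem}\label{thm:criterion}
Let $J$ be an abelian variety over $\mathbb F_p$, let $n\ge1$, let $\pi$ be its $p^n$-Frobenius and $\pi'$ its $p^n$-Verschiebung, so that $\pi\pi'=p^n$. If $\pi+\pi'\in p\,\mathrm{End}(J)$, then the multiplicity of $\mathbb E/\mathbb E(V^n+F^n)$ in the Dieudonn\'e module $D$ of $J[p]$ over $\bar{\mathbb F}_p$ equals $\dim V^nD$.

In particular, let $m\ge 1$. For every curve of genus $g'$ over $\mathbb F_2$ whose Weil polynomial over $\mathbb F_q$ is $(x^2+2q_0x+q)^{g'}$, the multiplicity of $M_{2m+1}$ in the mod $2$ Dieudonn\'e module of its Jacobian is the rank of the $2m$-th iterate of the Cartier operator on holomorphic differentials.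
\end{theorem}

\subsection{The plan}
In general the multiplicity of $M_n$ depends on both $F$ and $V$ on all of $H^1_{\rm dR}$, and a basis of holomorphic differentials shows only part of this. Theorem~\ref{thm:criterion} (Section~\ref{sec:criterion}) removes the difficulty: once $F^n=-V^n$ on an $\mathbb F_p$-form, only the dimension of $V^nD$ matters. For $\mathcal S_m$ this space is the image of $\mathcal C^{2m}$ on $H^0(\Omega^1)$, where $\mathcal C$ is the Cartier operator. Section~\ref{sec:curve} collects functions and differentials on $\mathcal S_m$, Section~\ref{sec:m1} explains how to compute with $\mathcal C^{2m}$ and treats $m=1$ by hand, and Section~\ref{sec:coefficient} shows that for general $m$ the operator $\mathcal C^{2m}$ extracts a single coefficient of a polynomial in two variables. Section~\ref{sec:induction} finds the image of this extraction by induction, halving degrees at each step. Section~\ref{sec:end} assembles the proofs.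

\section{When Frobenius and Verschiebung agree up to sign}\label{sec:criterion}

In this section $p$ is any prime, $k=\bar{\mathbb F}_p$, and $\sigma$ is its $p$-power Frobenius.

\subsection{Facts recalled}
Let $J$ be an abelian variety over $\mathbb F_p$. The (contravariant) Dieudonn\'e module $D_0$ of $J[p]$ is an $\mathbb F_p$-space of dimension $2\dim J$. The Frobenius and Verschiebung of $J$ over $\mathbb F_p$ induce on it operators $F_0,V_0$ with $F_0V_0=V_0F_0=0$; they are \emph{linear}, because the $p$-power map is trivial on $\mathbb F_p$. The Dieudonn\'e module over $k$ is $D=D_0\otimes_{\mathbb F_p}k$ with $F=F_0\otimes\sigma$ and $V=V_0\otimes\sigma^{-1}$. In particular $V^nD=V_0^nD_0\otimes k$.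

If $J$ is the Jacobian of a curve, then $D_0$ is identified with the first de Rham cohomology of the curve. Over $\mathbb F_p$ and over $k$ one has $\ker F=\operatorname{im}V=H^0(\Omega^1)$, and $V$ acts on $H^0(\Omega^1)$ as the Cartier operator $\mathcal C$. For $p=2$ the cup product is a perfect alternating form on $D_0$ with $\langle F_0\xi,\eta\rangle=\langle\xi,V_0\eta\rangle$. See Oda \cite{Oda}.

\subsection{The algebra \texorpdfstring{$A$}{A}}
Let $A=\mathbb F_p[F,V]/(FV,F^n+V^n)$ with $n\ge1$. The idea is that $A$ is an $\mathbb F_p$-form of $M_n$ and is injective as a module over itself, so that copies of it split off from $D_0$.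

\begin{lemma}\label{lem:A}
\begin{enumerate}
\item[(i)] $A$ is local with $\mathbb F_p$-basis $1,F,\dots,F^n,V,\dots,V^{n-1}$. Its socle (the annihilator of $F$ and $V$) is the line $\mathbb F_pF^n$, and $A$ is injective as an $A$-module.
\item[(ii)] With $F\otimes\sigma$ and $V\otimes\sigma^{-1}$ as operators, $A\otimes k\cong\mathbb E/\mathbb E(V^n+F^n)=M_n$. This module is indecomposable, and $V^nM_n\ne0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The ring $\mathbb F_p[F,V]/(FV)$ has basis $1,F^i,V^i$ ($i\ge1$). In it $F^j(F^n+V^n)=F^{n+j}$ and $V^j(F^n+V^n)=V^{n+j}$ for $j\ge1$, so the ideal of $F^n+V^n$ is spanned by $F^n+V^n$ and the $F^{n+j},V^{n+j}$. This gives the basis and $F^{n+1}=V^{n+1}=0$ in $A$; hence $(F,V)$ is nilpotent and $A$ is local. Let $a=a_0+\sum_{i=1}^nb_iF^i+\sum_{j=1}^{n-1}c_jV^j$ be in the socle. From $Fa=a_0F+\sum_{i<n}b_iF^{i+1}=0$ we get $a_0=b_1=\dots=b_{n-1}=0$. Then $Va=\sum_{j}c_jV^{j+1}=0$, where $V^n=-F^n\neq 0$, gives $c_1=\dots=c_{n-1}=0$.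

A finite-dimensional commutative local algebra with one-dimensional socle is self-injective; we recall why. Choose a linear form $\lambda:A\to\mathbb F_p$ with $\lambda(F^n)=1$. The set of $a$ with $\lambda(aA)=0$ is an ideal without nonzero socle elements. A nonzero ideal would contain one, since $(F,V)$ is nilpotent; so this ideal is $0$. Hence $a\mapsto\lambda(a\,\cdot)$ is an injective homomorphism of $A$-modules $A\to\mathrm{Hom}_{\mathbb F_p}(A,\mathbb F_p)$, and by dimension it is an isomorphism. The target is an injective $A$-module, because $\mathrm{Hom}_A(M,\mathrm{Hom}_{\mathbb F_p}(A,\mathbb F_p))=\mathrm{Hom}_{\mathbb F_p}(M,\mathbb F_p)$ is exact in $M$.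

(ii) The $\mathbb E$-linear map $\mathbb E\to A\otimes k$, $1\mapsto 1\otimes 1$, is surjective and kills $V^n+F^n$. Since $F^{n+j}$ and $V^{n+j}$ lie in $\mathbb E(V^n+F^n)$ for $j\ge1$, the quotient $M_n$ has dimension at most $2n=\dim A$, so $M_n\cong A\otimes k$. In particular $V^nM_n\ne0$. Suppose $M_n=M'\oplus M''$ with both summands nonzero. Nonzero words in $F,V$ are powers of $F$ or of $V$, and these act nilpotently; hence $M'=FM'+VM'$ would give $M'=0$ on iteration, and likewise for $M''$. So $M_n/(FM_n+VM_n)$ would have dimension at least $2$, but it is spanned by the class of $1$.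
\end{proof}

\begin{proposition}\label{prop:split}
Let $D_0$ be a finite-dimensional $\mathbb F_p$-space with linear operators satisfying $F_0V_0=V_0F_0=0$ and $F_0^n+V_0^n=0$, and let $D=D_0\otimes k$ with $F=F_0\otimes\sigma$ and $V=V_0\otimes\sigma^{-1}$. Put $\theta=F_0^n$ and $\mu=\operatorname{rank}\theta=\dim_kV^nD$. If $\theta\xi_1,\dots,\theta\xi_\mu$ is a basis of $\theta D_0$, then $\sum A\xi_i\cong A^\mu$ is a direct summand of the $A$-module $D_0$, with a complement killed by $\theta$. The multiplicity of $M_n$ in $D$ is exactly $\mu$.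
\end{proposition}

\begin{proof}
By hypothesis $D_0$ is an $A$-module. Consider the $A$-linear map $A^\mu\to D_0$ that sends the $i$-th basis vector to $\xi_i$. It maps the socle $(\mathbb F_pF^n)^\mu$ of $A^\mu$ injectively, because the $\theta\xi_i$ are independent. A nonzero kernel would be a submodule of $A^\mu$ and so would contain a nonzero socle element. Hence the map is injective. As $A^\mu$ is injective, $D_0=\sum A\xi_i\oplus N_0$ for some submodule $N_0$. The operator $\theta$ has rank $\mu$ on the first summand and on $D_0$, so $\theta N_0=0$.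

Tensoring with $k$ gives $D\cong M_n^\mu\oplus N$ with $F^nN=V^nN=0$. Since $V^nM_n\neq0$, no summand of $N$ is isomorphic to $M_n$, and the Krull--Schmidt theorem gives the multiplicity.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Since $J$ is defined over $\mathbb F_p$, the endomorphisms $\pi$ and $\pi'$ are the $n$-th powers of its Frobenius and Verschiebung, and they induce $F_0^n$ and $V_0^n$ on $D_0$. Since $p$ kills $J[p]$, the hypothesis gives $F_0^n+V_0^n=0$, and Proposition~\ref{prop:split} proves the first assertion.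

Now let $J$ be the Jacobian of a curve over $\mathbb F_2$ with Weil polynomial $(x^2+2q_0x+q)^{g'}$ over $\mathbb F_q$; this is the characteristic polynomial of $\pi$. By Weil, $\pi$ is semisimple, and $x^2+2q_0x+q$ has distinct roots. So $\pi^2+2q_0\pi+q=0$, that is, $\pi(\pi+2q_0+\pi')=0$. As $\pi$ is an isogeny, $\pi+\pi'=-2q_0\in2\,\mathrm{End}(J)$, and the first part applies with $n=2m+1$. Finally $V^{2m+1}D=\mathcal C^{2m}H^0(\Omega^1)$, since $VD=H^0(\Omega^1)$ and $V$ acts there as $\mathcal C$.
\end{proof}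

\begin{example}
For $m=0$ (so $q_0=1$, $q=2$), which is otherwise excluded, equation \eqref{eq:curve} is the elliptic curve $z^2+z=y^3+y^2$. It has five points over $\mathbb F_2$, so $\pi+\pi'=-2$, and the criterion with $n=1$ gives multiplicity $\dim VD=1=4^0$ for $M_1$.

The hypothesis on $\pi+\pi'$ cannot be dropped. For an ordinary elliptic curve, $V$ is bijective on the line $VD=H^0(\Omega^1)$, so $\dim V^nD=1$ for all $n\ge1$. But $M_n$ is not a summand of $D$: otherwise $V^nM_n\ne0$ would lie in the line $V^nD$, on which $V$ is bijective, while $V$ is nilpotent on $M_n$.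
\end{example}

\section{Functions and differentials on the Suzuki curve}\label{sec:curve}

From now on $p=2$, $k=\bar{\mathbb F}_2$, and $m\ge1$ is fixed; write $\mathcal S=\mathcal S_m$, $g=g_m$, and let $K=k(y,z)$ be the function field over $k$. Put $t=y+y^q$.

\subsection{Two more functions}
At a pole of $y$ the functions $z^{2q_0}$ and $y^{2q_0+1}$ turn out to have the same pole order, and so do $z^2$ and $yh_1$. The functions $h_1=z^{2q_0}+y^{2q_0+1}$ and $h_2=z^2+yh_1$ of \eqref{eq:h} are the sums of these pairs, in which the leading terms cancel.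

\begin{lemma}\label{lem:identities}
One has
\begin{gather}
h_1^{q_0}=z+y^{q_0+1},\qquad h_2^{q_0}=h_1+zy^{q_0},\label{eq:roots}\\
z^{2q_0}=h_1^q+y^q\,y^{2q_0},\label{eq:z2q0}\\
y=y^q+t,\quad z=z^q+y^{q_0}t,\quad h_1=h_1^q+y^{2q_0}t,\quad h_2=h_2^q+z^{2q_0}t.\label{eq:shift}
\end{gather}
\end{lemma}

\begin{proof}
Since $2q_0^2=q$, we have $h_1^{q_0}=z^q+y^{q+q_0}=z+y^{q_0+1}$ by \eqref{eq:curve}. Then $h_2^{q_0}=z^{2q_0}+y^{q_0}(z+y^{q_0+1})=h_1+zy^{q_0}$. Raising the first identity to the power $2q_0$ gives $h_1^q=z^{2q_0}+y^{q+2q_0}$, which is \eqref{eq:z2q0}.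

The first two identities in \eqref{eq:shift} are the definition of $t$ and \eqref{eq:curve}. Next, $h_1+h_1^q=y^{2q_0+1}+y^{q+2q_0}=y^{2q_0}t$. Finally $h_2^q=(h_1+zy^{q_0})^{2q_0}=h_1^{2q_0}+z^{2q_0}y^q$, while
\[
h_1^{2q_0}+z^{2q_0}y=(z+y^{q_0+1})^2+(h_1+y^{2q_0+1})y=z^2+h_1y=h_2 ,
\]
so $h_2+h_2^q=z^{2q_0}(y+y^q)=z^{2q_0}t$.
\end{proof}

\begin{lemma}\label{lem:infinity}
There is exactly one point $\infty$ of $\mathcal S$ over $k$ outside the affine curve \eqref{eq:curve}. The functions $y,z,h_1,h_2$ are regular elsewhere and have at $\infty$ the pole orders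
\[
q,\qquad q+q_0,\qquad q+2q_0,\qquad q+2q_0+1 .
\]
Moreover $\operatorname{div}(dy)=(2g-2)\infty$ and $g=q_0(q-1)$, so that
\begin{equation}\label{eq:2g-2}
2g-2=2q_0q-2q_0-2=(2q_0-2)(q+2q_0+1).
\end{equation}
\end{lemma}

\begin{proof}
The derivative of \eqref{eq:curve} with respect to $z$ is $1$, so the affine curve is smooth and \'etale over the $y$-line; in particular $dy$ has no zeros or poles on it. As $z$ is integral over $k[y]$, the remaining points are the poles of $y$. Let $v$ be the valuation at such a point and $v(y)=-e$, so $1\le e\le[K:k(y)]\le q$. By \eqref{eq:curve}, $q\,v(z)=-e(q+q_0)$, that is, $v(z)=-e\bigl(1+\frac1{2q_0}\bigr)$.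

In the first identity of \eqref{eq:roots} the term $y^{q_0+1}$ dominates, because $v(z)>-e(q_0+1)$. So
\[
v(h_1)=-e\Bigl(1+\frac1{q_0}\Bigr)=-e\,\frac{q+2q_0}q .
\]
In the second identity $zy^{q_0}$ dominates, because $v(h_1)>-e\bigl(q_0+1+\frac1{2q_0}\bigr)=v(zy^{q_0})$. So $v(h_2)=-e(q+2q_0+1)/q$. This is an integer and $q+2q_0+1$ is odd, so $q\mid e$ and $e=q$. Hence every pole of $y$ has order $q$. The total order of the poles of $y$ is $[K:k(y)]\le q$, so there is only one pole, and the pole orders are as stated.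

Since $d(z^{2q_0})=d(z^2)=0$, we have $dh_1=y^{2q_0}dy$ and $dh_2=h_1dy+y\,dh_1=(h_1+y^{2q_0+1})dy=z^{2q_0}dy$. The pole order of $h_2$ is odd, so $dh_2$ has pole order $q+2q_0+2$. Thus
\[
v(dy)=-(q+2q_0+2)+2q_0(q+q_0)=2q_0q-2q_0-2 .
\]
As $dy$ has no other zeros or poles, this number is $2g-2$, whence $g=q_0(q-1)$. The second equality in \eqref{eq:2g-2} follows by expanding and using $4q_0^2=2q$.
\end{proof}

\subsection{Equality of the powers of Frobenius and Verschiebung}

\begin{lemma}\label{lem:count}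
The Weil polynomial of $\mathcal S$ over $\mathbb F_q$ is $(x^2+2q_0x+q)^g$. On $D_0=H^1_{\rm dR}(\mathcal S/\mathbb F_2)$ one has
\[
F_0^n=V_0^n=:\theta .
\]
\end{lemma}

\begin{proof}
For $(y,z)\in\mathbb F_q^2$ both sides of \eqref{eq:curve} vanish; together with $\infty$, which is rational because it is unique, this gives $\#\mathcal S(\mathbb F_q)=q^2+1$. Let $\alpha_i,\bar\alpha_i$ $(1\le i\le g)$ be the Frobenius eigenvalues over $\mathbb F_q$, with $\alpha_i\bar\alpha_i=q$, and put $a_i=\alpha_i+\bar\alpha_i\in\mathbb R$. Then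
\[
\sum a_i=q+1-(q^2+1)=-q(q-1)=-2q_0g .
\]
Since $\alpha_i^2+\bar\alpha_i^2=a_i^2-2q$, we also have $q^2+1\le\#\mathcal S(\mathbb F_{q^2})=q^2+1-\sum(a_i^2-2q)$, that is, $\sum a_i^2\le2qg=4q_0^2g$. By Cauchy--Schwarz
\[
4q_0^2g^2=\Bigl(\sum a_i\Bigr)^2\le g\sum a_i^2\le4q_0^2g^2 .
\]
So equality holds, all $a_i$ are equal, and $a_i=-2q_0$. This is the first assertion. As in the proof of Theorem~\ref{thm:criterion}, it gives $\pi+\pi'=-2q_0\in2\,\mathrm{End}(\mathrm{Jac}(\mathcal S))$, hence $F_0^n+V_0^n=0$.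
\end{proof}

By Theorem~\ref{thm:criterion}, the multiplicity of $M_n$ in $D_m$ is
\begin{equation}\label{eq:rank}
\mu=\dim_kV^nD_m=\dim_k\mathcal C^{2m}H^0(\Omega^1),
\end{equation}
where $H^0(\Omega^1)$ is the space of holomorphic differentials on $\mathcal S$ over $k$. It remains to compute this dimension.

\subsection{A spanning set for the holomorphic differentials}
By Lemma~\ref{lem:infinity}, $H^0(\Omega^1)=L((2g-2)\infty)\,dy$. We describe this space by monomials of bounded \emph{degree}, because the degree, and not only the pole order, will control the expansion in Section~\ref{sec:coefficient}.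

\begin{lemma}\label{lem:monomials}
$L((2g-2)\infty)$ is the span of the monomials $y^az^bh_1^ch_2^d$ with $a+b+c+d\le2q_0-2$.
\end{lemma}

\begin{proof}
By \eqref{eq:2g-2} these monomials have pole order at most $(2q_0-2)(q+2q_0+1)=2g-2$. For the converse, call $N\ge0$ a \emph{pole number} if some function regular outside $\infty$ has pole order $N$ there. By Riemann--Roch exactly $g$ integers $N\ge0$ are not pole numbers.

\emph{Every pole number is the pole order of a monomial.} For $b\in\{0,1\}$ and $0\le c,d\le q_0-1$ put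
\[
n_{bcd}=b(q+q_0)+c(q+2q_0)+d(q+2q_0+1)\equiv d+q_0\bigl(b+2(c+d)\bigr)\pmod q .
\]
The residue mod $q=2q_0^2$ determines $d$ (mod $q_0$), then $b$ (mod $2$), then $c+d$ (mod $q_0$), hence $c$. So the $q$ numbers $n_{bcd}$ represent each residue class once. The integers $aq+n_{bcd}$ with $a\ge0$ are pole orders of monomials, and the number of non-negative integers not of this form is
\begin{align*}
\sum_{b,c,d}\Bigl\lfloor\frac{n_{bcd}}q\Bigr\rfloor
&=\frac1q\Bigl(\sum_{b,c,d}n_{bcd}-\frac{q(q-1)}2\Bigr)\\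
&=\tfrac12\bigl[(q+q_0)+(q_0-1)(2q+4q_0+1)-(q-1)\bigr]=q_0(q-1)=g .
\end{align*}
In the second step the averages of $b,c,d$ are $\frac12,\frac{q_0-1}2,\frac{q_0-1}2$; in the third, $(q_0-1)(2q+4q_0+1)=2q_0q-3q_0-1$. Since exactly $g$ integers fail to be pole numbers, all pole numbers are of this form.

\emph{The degree can be bounded.} Let $N\le2g-2$ be a pole number. Among the monomials $y^az^bh_1^ch_2^d$ of pole order $N$ consider those of minimal degree $\Delta=a+b+c+d$, and among them take one with $b$ minimal. In each of the pairs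
\[
z^2,\ yh_1;\qquad y^{q_0+1},\ h_1^{q_0};\qquad zy^{q_0},\ h_2^{q_0}
\]
the two members have equal pole orders. Replacing $z^2$ by $yh_1$ keeps the degree and lowers $b$, and the other two replacements lower the degree. So $b\le1$, $a\le q_0$, and $a\le q_0-1$ if $b=1$; in all cases $a+b\le q_0$. If $\Delta\ge2q_0$, then $N\ge2q_0q>2g-2$, a contradiction. If $\Delta=2q_0-1$, then $c+d\ge q_0-1$, so
\[
N\ge(2q_0-1)q+2q_0(q_0-1)=2q_0q-2q_0>2g-2,
\]
again a contradiction. Hence $\Delta\le2q_0-2$.

So for every nonzero $h\in L((2g-2)\infty)$ there is a monomial of degree at most $2q_0-2$ with the same pole order. Subtracting a multiple of it lowers the pole order or gives $0$, and induction finishes the proof.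
\end{proof}

\section{Computing with the Cartier operator; the case \texorpdfstring{$m=1$}{m=1}}\label{sec:m1}

\subsection{Reading off the iterate}
The extension $K/k(y)$ is separable, so $1,y,\dots,y^{2^s-1}$ is a basis of $K$ over $K^{2^s}$ for every $s\ge 0$. The Cartier operator is $\mathcal C\bigl((a_0^2+a_1^2y)\,dy\bigr)=a_1dy$. Thus for $s\ge1$, $\mathcal C(a^{2^s}y^i\,dy)$ is $a^{2^{s-1}}y^{(i-1)/2}\,dy$ for odd $i$ and $0$ for even $i$, and by iteration
\begin{equation}\label{eq:cartier}
\mathcal C^s\Bigl(\sum_{0\le i<2^s}a_i^{2^s}y^i\,dy\Bigr)=a_{2^s-1}\,dy .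
\end{equation}
For $s=2m$ we have $2^s=q/2=q_0^2$. Since $t=y+y^q$ with $y^q\in K^{q/2}$, the powers $1,t,\dots,t^{q/2-1}$ are also a basis over $K^{q/2}$, related to the powers of $y$ by a unitriangular change. Hence the top coefficient in \eqref{eq:cartier} may be read off in powers of $t$ instead of $y$:
\begin{equation}\label{eq:top}
\mathcal C^{2m}\Bigl(\sum_{0\le i<q/2}a_i^{q/2}t^i\,dy\Bigr)=a_{q/2-1}\,dy .
\end{equation}
Higher powers of $t$ are reduced by means of $t^{q/2}\in K^{q/2}$.

\subsection{The case \texorpdfstring{$m=1$}{m=1} by hand}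
Let $m=1$: $q_0=2$, $q=8$, $g=14$, and $q/2=4$. Write $Y,Z,H_1,H_2$ for the $8$-th powers of $y,z,h_1,h_2$. As $y^2=Y^2+t^2$, \eqref{eq:shift} reads
\[
y=Y+t,\qquad z=Z+Y^2t+t^3,\qquad h_1=H_1+y^4t,\qquad h_2=H_2+z^4t .
\]
The coefficients on the right all lie in $K^4$. So each $w\in\{1,y,h_1,h_2\}$ has the form $w=w^8+bt$ with $b\in K^4$, and only $z$ involves $t^3$. By Lemma~\ref{lem:monomials}, $H^0(\Omega^1)$ is spanned by $f\,dy$ with $f$ a product of two elements of $\{1,y,z,h_1,h_2\}$. The coefficient of $t^3$ in $f$ over $K^4$ is as follows.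
\begin{itemize}
\item If $z$ does not occur, $f$ has degree at most $2$ in $t$, and the coefficient is $0$.
\item If $f=z^2=Z^2+Y^4t^2+t^4\cdot t^2$, the coefficient is $0$, as $t^4\in K^4$.
\item If $f=zw$ with $w=w^8+bt\in\{1,y,h_1,h_2\}$, then
$f=(Z+Y^2t+t^3)(w^8+bt)$ has coefficient $w^8=(w^2)^4$, again as $t^4\in K^4$.
\end{itemize}
By \eqref{eq:top}, $\mathcal C^2(zw\,dy)=w^2dy$ for $w\in\{1,y,h_1,h_2\}$, and
\[
\mathcal C^2H^0(\Omega^1)=\langle dy,\ y^2dy,\ h_1^2dy,\ h_2^2dy\rangle .
\]
The four functions $1,y^2,h_1^2,h_2^2$ have the different pole orders $0,16,24,26$, so the dimension is $4$. Thus $M_3$ has multiplicity $4$ in the $28$-dimensional module $D_1$.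

For $m\ge2$ two things change. The functions $y^{2q_0}$ and $z^{2q_0}$ no longer lie in $K^{q/2}$, so they have to be expanded as well. The monomials have larger degree, so many products contribute to the top coefficient. The next section deals with the first point, the section after it with the second.

\section{The iterated Cartier operator as a coefficient}\label{sec:coefficient}

Let $Y,Z,H_1,H_2$ be the $q$-th powers of $y,z,h_1,h_2$, and put $u=y^{q_0}$. By \eqref{eq:z2q0}, $z^{2q_0}=H_1+Yu^2$, so \eqref{eq:shift} becomes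
\begin{equation}\label{eq:param}
y=Y+t,\quad z=Z+ut,\quad h_1=H_1+u^2t,\quad h_2=H_2+(H_1+Yu^2)t .
\end{equation}
Only two quantities outside $K^q$ are left, $t$ and $u=Y^{q_0}+t^{q_0}$. The number $q/2-1=(q_0-1)+q_0(q_0-1)$ has base-$q_0$ digits $q_0-1,q_0-1$. So one expects that $\mathcal C^{2m}$ picks out the coefficient of $t^{q_0-1}u^{q_0-1}$. To make sense of this coefficient we replace $t$ and $u$ by independent variables $T$ and $U$.

Let $R=k[p_1,p_2,p_3]$ be a polynomial ring, and put
\begin{equation}\label{eq:p}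
\begin{gathered}
p_0=1,\qquad p_4=p_2^2+p_1p_3,\\
\nu_0=0,\quad\nu_1=1,\quad\nu_2=U,\quad\nu_3=U^2,\quad\nu_4=p_3+p_1U^2 .
\end{gathered}
\end{equation}
The indices $0,\dots,4$ stand for $1,y,z,h_1,h_2$; the variable $X_0$ below serves to make polynomials homogeneous. For $f\in k[X_0,\dots,X_4]$ let
\[
\tilde f=f(p_0+T\nu_0,\dots,p_4+T\nu_4)=\sum_{i,j}c_{ij}(f)\,T^iU^j\in R[T,U].
\]
The map $f\mapsto\tilde f$ is a ring homomorphism, and each $c_{ij}$ is $k$-linear and defined over $\mathbb F_2$. We have $c_{ij}(f)=0$ unless $0\le i\le\deg f$ and $0\le j\le2i$, because each $\nu_i$ has degree at most $2$ in $U$. For $r\ge0$ and $Q=2^r$ define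
\[
\Phi_r:k[X_0,\dots,X_4]_{2Q-2}\to R,\qquad\Phi_r(f)=c_{Q-1,Q-1}(f),
\]
the source being the forms of degree $2Q-2$.

\begin{lemma}\label{lem:coefficient}
Let $f\in k[X_0,\dots,X_4]$ be homogeneous of degree $2q_0-2$, and let $f'$ be obtained from $f$ by replacing each coefficient by its $q$-th root. Then
\[
\mathcal C^{2m}\bigl(f(1,y,z,h_1,h_2)\,dy\bigr)=\varphi^2\,dy,\qquad\varphi=\Phi_m(f')(y,z,h_1).
\]
\end{lemma}

\begin{proof}
Put $\tau=Y^{q_0}$. By \eqref{eq:param}, the substitution $p_1,p_2,p_3\mapsto Y,Z,H_1$ (so that $p_4\mapsto Z^2+YH_1=H_2$), $T\mapsto t$, $U\mapsto u=\tau+t^{q_0}$ maps $(p_i+T\nu_i)_{0\le i\le4}$ to $(1,y,z,h_1,h_2)$. Hence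
\begin{align*}
f(1,y,z,h_1,h_2)&=\sum_{i,j}c_{ij}(f)(Y,Z,H_1)\,t^i(\tau+t^{q_0})^j\\
&=\sum_{i,l}t^{\,i+q_0l}\sum_{j\ge l}\binom jl\tau^{j-l}c_{ij}(f)(Y,Z,H_1),
\end{align*}
where the coefficients of the powers of $t$ lie in $K^q\subset K^{q/2}$. By \eqref{eq:top} we need the coefficient of $t^{q/2-1}$ over $K^{q/2}$. As $t^{q/2}\in K^{q/2}$, the terms that contribute are those with
\[
i+q_0l=\epsilon q_0^2-1,\qquad \epsilon\ge1 .
\]
Then $i\equiv-1\pmod{q_0}$, and $0\le i\le2q_0-2$ forces $i=q_0-1$; this is where the degree bound of Lemma~\ref{lem:monomials} enters. It follows that $l=\epsilon q_0-1$. Since $l\le j\le2i=2q_0-2$, we get $\epsilon=1$ and $l=q_0-1$. For $q_0-1\le j\le2q_0-2$ the binomial coefficient $\binom j{q_0-1}$ is odd only for $j=q_0-1$: by Lucas' theorem it is odd only if the last $m$ binary digits of $j$ are all $1$. So the coefficient of $t^{q/2-1}$ is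
\[
c_{q_0-1,q_0-1}(f)(Y,Z,H_1)=\bigl(c_{q_0-1,q_0-1}(f')(y,z,h_1)\bigr)^q=\varphi^q=(\varphi^2)^{q/2},
\]
and \eqref{eq:top} gives the claim.
\end{proof}

For $m=1$ this reproduces Section~\ref{sec:m1}: $\Phi_1(X_2X_i)$ is the coefficient of $TU$ in $(p_2+TU)(p_i+T\nu_i)$, which is $p_i$ for $i\ne2$ and $0$ for $i=2$.

\section{The image of the coefficient map}\label{sec:induction}

Let $W_r\subset R$ be the $k$-span of all products $\prod_{i=0}^{r-1}w_i^{2^i}$ with $w_i\in\{p_0,p_1,p_3,p_4\}$. Thus $W_0=k$, and for $r\ge1$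
\begin{equation}\label{eq:W}
W_r\ \text{is spanned by the}\ w\beta^2\ \text{with}\ w\in\{p_0,p_1,p_3,p_4\},\ \beta\in W_{r-1}.
\end{equation}
We want $\operatorname{im}\Phi_r=W_r$. Since squaring is additive, a monomial $\gamma^2X_2X_i$ reduces the question for $r$ to the one for $r-1$; each step removes one binary digit. This will show that the image is large enough. The danger is that other monomials produce elements outside $W_r$. Here is an example with $r=2$.

\begin{example}
Let $Q=4$ and $f=X_0X_1X_2^3X_3$, of degree $2Q-2=6$. Then $\Phi_2(f)$ is the coefficient of $T^3U^3$ in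
\begin{multline*}
(p_1+T)(p_3+TU^2)(p_2+TU)^3\\
=\bigl(p_1p_3+Tp_3+Tp_1U^2+T^2U^2\bigr)\bigl(p_2^3+p_2^2TU+p_2T^2U^2+T^3U^3\bigr).
\end{multline*}
The terms $p_1p_3\cdot T^3U^3$ and $T^2U^2\cdot p_2^2TU$ contribute, the others do not, so $\Phi_2(f)=p_1p_3+p_2^2=p_4$. Neither $p_1p_3$ nor $p_2^2$ lies in $W_2$, but their sum does. For the Suzuki curve with $m=2$ this says $\mathcal C^4(yz^3h_1\,dy)=h_2^2\,dy$.
\end{example}

The relation $p_4=p_2^2+p_1p_3$, that is, $h_2=z^2+yh_1$, saves the situation in general.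

\begin{proposition}\label{prop:image}
$\operatorname{im}\Phi_r=W_r$ for all $r\ge0$.
\end{proposition}

\begin{proof}
For $r=0$ both sides are $k$. Let $r\ge1$, $Q=2^r$, $\ell=Q/2-1$, and assume $\operatorname{im}\Phi_{r-1}=W_{r-1}$. Every monomial of degree $2Q-2$ is $f=\gamma^2\delta$ with $\gamma$ a monomial and $\delta$ a squarefree monomial of degree $0$, $2$ or $4$. Write $\tilde\gamma=\sum\gamma_{i,j}T^iU^j$, with $\gamma_{i,j}=0$ if an index is negative; then $\tilde\gamma^2=\sum\gamma_{i,j}^2T^{2i}U^{2j}$.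

\emph{Parity in $U$.} For $i\ne2$ we have $\tilde X_i\in R[T,U^2]$, while $\tilde X_2=p_2+TU$. As $Q-1$ is odd, $\Phi_r(f)=0$ unless $X_2\mid\delta$. If $\delta=X_2\delta'$, only the summand $TU$ of $\tilde X_2$ contributes; since $Q-2=2\ell$,
\begin{equation}\label{eq:reduced}
\Phi_r(f)=\text{coefficient of }T^{2\ell}U^{2\ell}\text{ in }\tilde\delta'\,\tilde\gamma^2 .
\end{equation}

\emph{Case $\deg\delta=2$.} Here $\delta'=X_i$ with $i\in\{0,1,3,4\}$ and $\deg\gamma=Q-2$. As $\tilde\gamma^2$ has only even powers of $T$, only the summand $p_i$ of $\tilde X_i=p_i+T\nu_i$ contributes, and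
\[
\Phi_r(f)=p_i\,\gamma_{\ell,\ell}^2=p_i\,\Phi_{r-1}(\gamma)^2 .
\]
By induction and \eqref{eq:W} these elements lie in $W_r$. They span $W_r$, because the squares of a spanning set of $W_{r-1}$ span $\{\beta^2:\beta\in W_{r-1}\}$, $k$ being perfect.

\emph{Case $\deg\delta=4$} (so $r\ge2$). It remains to show $\Phi_r(f)\in W_r$. Here $\delta'=\prod_{i\in I}X_i$ with $I\subset\{0,1,3,4\}$, $|I|=3$, and $\deg\gamma=Q-3$. For $I=\{a,b,c\}$ the part of $\tilde\delta'$ of even degree in $T$ is $p_ap_bp_c+T^2(s_0+s_1U^2+s_2U^4)$, where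
\[
s_0+s_1U^2+s_2U^4=p_a\nu_b\nu_c+p_b\nu_a\nu_c+p_c\nu_a\nu_b .
\]
Hence by \eqref{eq:reduced}
\begin{equation}\label{eq:deg4}
\Phi_r(f)=p_ap_bp_c\,\gamma_{\ell,\ell}^2+s_0\,\gamma_{\ell-1,\ell}^2+s_1\,\gamma_{\ell-1,\ell-1}^2+s_2\,\gamma_{\ell-1,\ell-2}^2 .
\end{equation}
The induction hypothesis does not apply to $\gamma$ itself: it has degree $Q-3$, one less than $\Phi_{r-1}$ requires. So we supply the missing factor and put $\beta_i=\Phi_{r-1}(\gamma X_i)\in W_{r-1}$ for $0\le i\le4$. This is the coefficient of $T^\ell U^\ell$ in $\tilde\gamma\,(p_i+T\nu_i)$, that is,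
\begin{gather*}
\beta_0=\gamma_{\ell,\ell},\qquad\beta_1=p_1\beta_0+\gamma_{\ell-1,\ell},\\
\beta_2=p_2\beta_0+\gamma_{\ell-1,\ell-1},\qquad\beta_3=p_3\beta_0+\gamma_{\ell-1,\ell-2},\\
\beta_4=p_4\beta_0+p_3\gamma_{\ell-1,\ell}+p_1\gamma_{\ell-1,\ell-2}=p_4\beta_0+p_3\beta_1+p_1\beta_3 ,
\end{gather*}
where in the last step two terms $p_1p_3\beta_0$ cancel. We express \eqref{eq:deg4} through the $\beta_i$ and use $p_4=p_2^2+p_1p_3$. If $0\in I$, only one of the three products $p_a\nu_b\nu_c$ is nonzero, as $\nu_0=0$.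

$I=\{0,1,3\}$: the polynomial in $U$ is $\nu_1\nu_3=U^2$, so $s_1=1$, $s_0=s_2=0$, and
\[
\Phi_r(f)=p_1p_3\beta_0^2+(\beta_2+p_2\beta_0)^2=p_4\beta_0^2+p_0\beta_2^2 .
\]

$I=\{0,1,4\}$: the polynomial is $\nu_1\nu_4=p_3+p_1U^2$, and
\begin{align*}
\Phi_r(f)&=p_1p_4\beta_0^2+p_3(\beta_1+p_1\beta_0)^2+p_1(\beta_2+p_2\beta_0)^2\\
&=p_1(p_4+p_1p_3+p_2^2)\beta_0^2+p_3\beta_1^2+p_1\beta_2^2=p_3\beta_1^2+p_1\beta_2^2 .
\end{align*}

$I=\{0,3,4\}$: the polynomial is $\nu_3\nu_4=p_3U^2+p_1U^4$, and
\begin{align*}
\Phi_r(f)&=p_3p_4\beta_0^2+p_3(\beta_2+p_2\beta_0)^2+p_1(\beta_3+p_3\beta_0)^2\\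
&=p_3(p_4+p_2^2+p_1p_3)\beta_0^2+p_3\beta_2^2+p_1\beta_3^2=p_3\beta_2^2+p_1\beta_3^2 .
\end{align*}

$I=\{1,3,4\}$: the polynomial is
\[
p_1(p_3U^2+p_1U^4)+p_3(p_3+p_1U^2)+p_4U^2=p_3^2+p_4U^2+p_1^2U^4,
\]
and
\[
\Phi_r(f)=p_1p_3p_4\beta_0^2+p_3^2(\beta_1+p_1\beta_0)^2+p_4(\beta_2+p_2\beta_0)^2+p_1^2(\beta_3+p_3\beta_0)^2 .
\]
The total coefficient of $\beta_0^2$ is $p_1p_3p_4+p_1^2p_3^2+p_4p_2^2+p_1^2p_3^2=p_4(p_1p_3+p_2^2)=p_4^2$, so
\[
\Phi_r(f)=(p_4\beta_0+p_3\beta_1+p_1\beta_3)^2+p_4\beta_2^2=p_0\beta_4^2+p_4\beta_2^2 .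
\]

In all four cases $\Phi_r(f)$ is a sum of terms $w\beta^2$ as in \eqref{eq:W}, hence lies in $W_r$.
\end{proof}

\section{Proofs of the theorems}\label{sec:end}

\begin{proposition}\label{prop:cartierimage}
With $B_m$ as in Theorem~\ref{thm:fine}, $\mathcal C^{2m}H^0(\Omega^1)=\{\varphi^2\,dy:\varphi\in B_m\}$. The $4^m$ functions defining $B_m$ are linearly independent, and this space has dimension $4^m$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:monomials} the holomorphic differentials are exactly the $f(1,y,z,h_1,h_2)\,dy$ with $f$ homogeneous of degree $2q_0-2$. When $f$ runs through these forms, so does $f'$. Under $p_1,p_2,p_3\mapsto y,z,h_1$ we have $p_4\mapsto z^2+yh_1=h_2$, so $W_m$ is mapped onto $B_m$. Now Lemma~\ref{lem:coefficient} and Proposition~\ref{prop:image} give the first assertion.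

A product $\prod_{i<m}w_i^{2^i}$ with $w_i\in\{1,y,h_1,h_2\}$ equals $y^ah_1^ch_2^d$, where the binary digits $1$ of $a$, $c$, $d$ mark the positions $i$ with $w_i=y$, $h_1$, $h_2$ respectively. So different choices of $(w_i)$ give different triples $(a,c,d)$, and $a+c+d\le q_0-1$. The pole order is
\[
(a+c+d)\,q+2q_0(c+d)+d,\qquad 0\le d<2q_0,\qquad 2q_0(c+d)+d<2q_0\cdot q_0=q .
\]
It therefore determines $a+c+d$, then $c+d$, then $d$, hence $(a,c,d)$. The $4^m$ functions have distinct pole orders, and so do their squares; both families are linearly independent. As $k$ is perfect, the squares span $\{\varphi^2:\varphi\in B_m\}$, which thus has dimension $4^m$.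
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By \eqref{eq:rank} and Proposition~\ref{prop:cartierimage} the multiplicity is $\mu=\dim_k\mathcal C^{2m}H^0(\Omega^1)=4^m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fine}(a)]
By Lemma~\ref{lem:count}, $V^nD_m=F^nD_m=\theta D_0\otimes k$. This space equals $\mathcal C^{2m}H^0(\Omega^1)$, which Proposition~\ref{prop:cartierimage} describes. Also $V_0^{n+1}=V_0F_0^n=0$ and $F_0^{n+1}=F_0V_0^n=0$. On $H^0(\mathcal S/\mathbb F_2,\Omega^1)=V_0D_0$ the linear operator $\mathcal C=V_0$ satisfies $\mathcal C^{2m+1}=0$, because $V_0^{n+1}D_0=0$, and $\mathcal C^{2m}$ has rank $\dim V_0^nD_0=4^m$. So no Jordan block is larger than $2m+1$, and the rank of $\mathcal C^{2m}$ is the number of blocks of size $2m+1$.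
\end{proof}

Proposition~\ref{prop:split} already gives $D_0\cong A^{4^m}\oplus N_0$. For part (b) we have to choose the complement orthogonal; here the cup product replaces injectivity.

\begin{proof}[Proof of Theorem~\ref{thm:fine}(b)]
Let $\mu=4^m$, choose $\xi_1,\dots,\xi_\mu\in D_0$ with $\theta\xi_1,\dots,\theta\xi_\mu$ a basis of $\theta D_0$, and put $M'=\sum A\xi_i$. By Proposition~\ref{prop:split}, $M'\cong A^\mu$. The cup product form is alternating, hence symmetric in characteristic $2$, so $F_0$ and $V_0$ are adjoint to each other in either order. Thus $\theta=F_0^n=V_0^n$ is self-adjoint, and the orthogonal complement of an $A$-submodule is an $A$-submodule.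

We claim that the form is nondegenerate on $M'$. Otherwise $M'\cap M'^\perp$ is a nonzero $A$-submodule, so it contains a nonzero socle element of $M'\cong A^\mu$. Such an element is $\theta\xi$ with $\xi$ in the $\mathbb F_2$-span of the $\xi_i$. For all $j$ we have $0=\langle\theta\xi,\xi_j\rangle=\langle\xi,\theta\xi_j\rangle$, so $\xi$ is orthogonal to $\theta D_0$. Then $\langle\theta\xi,\eta\rangle=\langle\xi,\theta\eta\rangle=0$ for all $\eta\in D_0$, and $\theta\xi=0$ because the form is perfect, a contradiction.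

Hence $D_0=M'\perp N_0$ with $N_0=M'^\perp$ an $A$-submodule, and
\[
\theta N_0\subset N_0\cap\theta D_0\subset N_0\cap M'=0,
\]
since $\theta D_0$ is spanned by the $\theta\xi_i\in M'$. So $F_0^nN_0=V_0^nN_0=0$. By Lemma~\ref{lem:A}(ii), $A\otimes k\cong M_n$ is indecomposable. Tensoring with $k$ gives $D_m\cong M_n^{4^m}\oplus(N_0\otimes k)$. By Krull--Schmidt, an indecomposable summand of $D_m$ not isomorphic to $M_n$ is isomorphic to a summand of $N_0\otimes k$, and so it is killed by $F^n$ and $V^n$.
\end{proof}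

\begin{thebibliography}{9}
\bibitem{MPW} Beth Malmskog, Rachel Pries, Colin Weir, \emph{The de Rham cohomology of the Suzuki curves}, arXiv:1710.08544 (2017).
\bibitem{Oda} T. Oda, \emph{The first de Rham cohomology group and Dieudonn\'e modules}, 1969.
\end{thebibliography}
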